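\title{Edge-colorings with $n^{o(1)}$ colors in which every small clique has an odd color}

\begin{abstract}
A copy of a graph in an edge-colored complete graph is even-chromatic if every color appears on an even number of its edges. Ge, Xu and Zhang conjectured that for every $t\ge 4$ with $t\equiv 0,1 \pmod 4$ the edges of $K_n$ can be colored with $n^{o(1)}$ colors so that no copy of $K_t$ is even-chromatic. We prove this conjecture. For each $d\ge1$ we give an explicit coloring with $\exp\big(O_d((\log n)^{1-1/d}(\log\log n)^{1/d})\big)$ colors in which every set of at least $2$ and at most $2^d+1$ vertices spans some color an odd number of times. The same coloring has the analogous property modulo every prime, and $d$ may grow slowly with $n$. The proof orients the colors, turns them into bilinear forms, and iterates a power construction that almost doubles the size of the cliques under control while raising the exponent in the number of colors by $o(1)$.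
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix a graph $H$ and color the edges of the complete graph $K_n$. A copy of $H$ in $K_n$ is \emph{even-chromatic} if it has an even number of edges of each color. The coloring is \emph{$H$-odd} if no copy of $H$ is even-chromatic, that is, if every copy of $H$ contains some color an odd number of times. Let $r_H(n)$ be the least number of colors in an $H$-odd edge-coloring of $K_n$.

If $H$ has an odd number of edges, one color suffices and $r_H(n)=1$. If $H$ has an even number of edges, a monochromatic copy of $H$ is even-chromatic, so Ramsey's theorem forces $r_H(n)\to\infty$; Versteegen proved that $r_H(n)=\Omega(\log n)$ for every such $H$. Some graphs need far more than $\log n$ colors. If $H$ is the path with two edges, an $H$-odd coloring is a proper edge-coloring, and the $n-1$ edges at a vertex need $n-1$ colors.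

For $H=K_t$ the number of edges $\binom t2$ is even exactly when $t\equiv0,1\pmod 4$. Here $n-1$ colors always suffice: on the vertex set $\{1,\dots,n\}$ give the edge $ij$ the color $\min(i,j)$; then in any clique the second largest vertex is the color of exactly one edge. The question is where between $\log n$ and $n$ the truth lies. The first cases point to the lower end. It is known that $r_{K_4}(n)=e^{O((\log^{1/2}n)\log\log n)}$ (Cameron and Heath), that $r_{K_5}(n)=e^{O((\log^{1/2}n)\log\log n)}$ (Bennett, Heath and Zerbib; Ge, Xu and Zhang), and that $r_{K_8}(n)=e^{O(\log^{2/3}n)}$. Ge, Xu and Zhang conjectured that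
\[
r_{K_t}(n)=n^{o(1)}\quad\text{as } n\to\infty,\qquad\text{for every } t\ge4 \text{ with } t\equiv0,1\pmod4 .
\]
We take the problem from Yip's paper \cite{Yip}. Our main result proves the conjecture, with one coloring for all small $t$ at once. The constant implied by $O_d$ depends only on $d$.

\begin{theorem}\label{thm:main}
Let $d\ge1$ be an integer. For every $n$ large in terms of $d$ there is an edge-coloring of $K_n$ with at most
\[
\exp\Big(O_d\big((\log n)^{1-1/d}(\log\log n)^{1/d}\big)\Big)=n^{o(1)}
\]
colors such that, for every vertex set $T$ with $2\le|T|\le 2^d+1$, some color occurs an odd number of times inside $T$. Hence for every $t\ge4$ with $t\equiv0,1\pmod4$, taking $d=\lceil\log_2(t-1)\rceil$,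
\[
r_{K_t}(n)\le\exp\Big(O_t\big((\log n)^{1-1/d}(\log\log n)^{1/d}\big)\Big)=n^{o(1)} .
\]
\end{theorem}

Together with the trivial case $t\equiv 2,3\pmod 4$, this gives $r_{K_t}(n)=n^{o(1)}$ for every fixed $t\ge2$. For $t=4,5$ we have $d=2$ and the bound is $e^{O(\sqrt{\log n\,\log\log n})}$. For $t=8$ we have $d=3$, and the exponent exceeds that of the bound quoted above by the factor $(\log\log n)^{1/3}$.

The proof treats parity as arithmetic in the field $\mathbb{F}_2$ and uses nothing special about that field. This gives a stronger statement at no cost. For a function $\alpha$ with values in a field, $\operatorname{supp}\alpha$ is the set of points where $\alpha\ne0$.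

\begin{theorem}\label{thm:strong}
The coloring in Theorem~\ref{thm:main} has the following further properties.
\begin{enumerate}
\item[(1)] For every field $F$ and every $\alpha\colon V(K_n)\to F$ with $2\le|\operatorname{supp}\alpha|\le2^d+1$, some color $c$ satisfies
\[
\sum_{xy\text{ of color }c}\alpha(x)\alpha(y)\ne0 .
\]
In particular, for every $T$ with $2\le|T|\le2^d+1$, the numbers of edges of the various colors inside $T$ have greatest common divisor $1$, so for no integer $q\ge2$ are they all divisible by $q$.
\item[(2)] The parameter $d$ may grow with $n$. If $\varepsilon>0$ is fixed and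
\[
1\le d=d(n)\le(1-\varepsilon)\frac{\ln\ln n}{\ln\ln\ln n},
\]
then there is such a coloring with $n^{o(1)}$ colors, valid simultaneously for all $2\le|T|\le2^d+1$.
\end{enumerate}
\end{theorem}

Section~\ref{sec:patterns} describes the colorings, and Section~\ref{sec:four} shows by hand why they work for $K_4$. That argument dictates the inductive invariant, called strength, of Section~\ref{sec:strength}. Section~\ref{sec:doubling} starts the induction, Section~\ref{sec:power} is the inductive step, and Section~\ref{sec:count} counts the colors.

\section{Patterns, products and powers}\label{sec:patterns}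

A very cheap coloring of a large complete graph is the \emph{first-difference coloring}: take $\{0,1\}^L$ as vertex set and color an edge by the first coordinate in which its ends differ. It uses $L=\log_2 n$ colors. It fails for $K_4$: on $\{00,01,10,11\}$ the color $1$ occurs four times and the color $2$ twice.

To repair it, one would like to combine several colorings into a coloring of the product of their vertex sets, recording in each coordinate the color seen there, or $0$ if the two entries agree. This fails in a structural way. If $uu'$ has color $c$ and $ww'$ has color $c'$, then the rectangle $\{u,u'\}\times\{w,w'\}$ has two sides of color $(c,0)$, two sides of color $(0,c')$ and two diagonals of color $(c,c')$, so every rectangle is even-chromatic. The two diagonals become distinguishable if colors carry a direction. This is the purpose of the following definition.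

\begin{definition}\label{def:pattern}
A \emph{pattern} on a finite nonempty set $V$ is a map $\varphi\colon V\times V\to\Gamma$, where $\Gamma$ is a finite set with a distinguished element $0$ and an involution $\gamma\mapsto\gamma^*$ fixing $0$, such that
\begin{enumerate}
\item[(P1)] $\varphi(x,y)=0$ if and only if $x=y$;
\item[(P2)] $\varphi(y,x)=\varphi(x,y)^*$ for all $x,y$;
\item[(P3)] there are no $x,y,z$ with $\varphi(x,y)=\varphi(y,z)\ne0$.
\end{enumerate}
The elements of $\Gamma$ are the \emph{values}. The \emph{associated coloring} of the complete graph on $V$ gives the edge $xy$ the color $\{\varphi(x,y),\varphi(y,x)\}$; it has at most $|\Gamma|$ colors.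
\end{definition}

We refer to a pattern by its underlying set when the map is understood. For $\gamma\neq0$, think of the pairs $(x,y)$ with $\varphi(x,y)=\gamma$ as arcs from $x$ to $y$. Condition (P3) says that no vertex is both the head of one such arc and the tail of another. Taking $z=x$ in (P3) gives $\varphi(x,y)\ne\varphi(y,x)$ for $x\ne y$. So every color that occurs has the form $\{\gamma,\gamma^*\}$ with $\gamma\ne\gamma^*$, and each edge of this color has exactly one orientation with value $\gamma$. A nonempty subset of a pattern is a pattern by restriction. We use three constructions.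

\medskip\noindent\textbf{The binary pattern.} On $\{0,1\}^L$, for $x\ne y$ with first differing coordinate $i$, put $\varphi(x,y)=(i,x_i)$, and let $(i,a)^*=(i,1-a)$. Conditions (P1) and (P2) hold because $y_i=1-x_i$. If $\varphi(x,y)=\varphi(y,z)=(i,a)$, then $x_i=a=y_i$, although $x$ and $y$ differ in coordinate $i$; this gives (P3). There are $2L+1$ values, and the associated coloring is the first-difference coloring.

\medskip\noindent\textbf{Products.} If $U$ and $W$ carry patterns $\varphi_U$ and $\varphi_W$, the \emph{product pattern} on $U\times W$ gives the pair $\big((u,w),(u',w')\big)$ the value $\big(\varphi_U(u,u'),\varphi_W(w,w')\big)$, with zero $(0,0)$ and componentwise involution. Conditions (P1) and (P2) hold componentwise, and a violation of (P3) would be a violation of (P3) in a factor where the common value is nonzero. Up to renaming values, $(U\times W)\times X=U\times(W\times X)$, and the product of $U$ with a single point is $U$.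

In a product pattern no rectangle is even-chromatic. With $\gamma=\varphi_U(u,u')$ and $\delta=\varphi_W(w,w')$ as in Figure~\ref{fig:rectangle}, the diagonals have the colors $\{(\gamma,\delta),(\gamma^*,\delta^*)\}$ and $\{(\gamma,\delta^*),(\gamma^*,\delta)\}$. These are different because $\gamma\ne\gamma^*$ and $\delta\ne\delta^*$, and they are not colors of sides, whose values have a zero component.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (a) at (0,0) {$(u,w)$};
\node (b) at (0,2.6) {$(u,w')$};
\node (c) at (5.4,0) {$(u',w)$};
\node (d) at (5.4,2.6) {$(u',w')$};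
\draw[->] (a) -- node[below] {$(\gamma,0)$} (c);
\draw[->] (b) -- node[above] {$(\gamma,0)$} (d);
\draw[->] (a) -- node[left] {$(0,\delta)$} (b);
\draw[->] (c) -- node[right] {$(0,\delta)$} (d);
\draw[->,thick] (a) -- node[pos=0.74,fill=white] {$(\gamma,\delta)$} (d);
\draw[->,thick] (b) -- node[pos=0.74,fill=white] {$(\gamma,\delta^*)$} (c);
\end{tikzpicture}
\caption{The values of a product pattern on a rectangle $\{u,u'\}\times\{w,w'\}$, where $\gamma=\varphi_U(u,u')$ and $\delta=\varphi_W(w,w')$. Opposite sides have equal values. The two diagonals have different colors only because $\delta\neq\delta^*$ and $\gamma\ne\gamma^*$.}\label{fig:rectangle}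
\end{figure}

\medskip\noindent\textbf{Powers.} Products alone cannot help: $Z\times Z$ contains a copy $\{z\}\times Z$ of $Z$, so an even-chromatic set of $Z$ survives in it. We therefore add one piece of complete information, namely the two entries at the first coordinate of difference. Given a pattern $\varphi\colon Z\times Z\to\Gamma$ and $l\ge0$, let $Z^{(l)}$ be the set $Z^l$ with the map $\Phi_l$ defined by $\Phi_l(x,x)=0$ and, for $x\ne y$ with first differing coordinate $i$,
\[
\Phi_l(x,y)=\big(i,\,x_i,\,y_i;\ \varphi(x_1,y_1),\dots,\varphi(x_l,y_l)\big),
\]
with the involution $(i,a,b;\gamma_1,\dots,\gamma_l)^*=(i,b,a;\gamma_1^*,\dots,\gamma_l^*)$. We call $i$ the \emph{index} of the value. Conditions (P1) and (P2) follow from the definition and from (P2) for $\varphi$. If $\Phi_l(x,y)=\Phi_l(y,z)\ne0$ has index $i$, then comparing second entries gives $x_i=y_i$, which is false; so (P3) holds. The number of values is at most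
\begin{equation}\label{eq:values}
1+l\,|Z|^2\,|\Gamma|^l .
\end{equation}

The added information is cheap. The quantity to keep small is the exponent $\log|\Gamma|/\log|Z|$. The factor $|\Gamma|^l$ in \eqref{eq:values} reproduces this exponent on the set $Z^l$, and the factor $l|Z|^2$ adds only $O(1/l)$ to it when $l\le |Z|$. We can thus afford any bounded number of power steps with large $l$.

All arguments about $Z^{(l)}$ split off the last coordinate. Let $l\ge1$ and $Y=Z^{(l-1)}$, so that $Z^{(l)}=Y\times Z$ as a set, and call the sets $\{y\}\times Z$ \emph{fibers}. We use two facts.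
\begin{enumerate}
\item[(F1)] \emph{The value $\Phi_l\big((y,z),(y',z')\big)$ determines the pair $\big(\Phi_{l-1}(y,y'),\varphi(z,z')\big)$.} If the value is $0$, the pair is $(0,0)$. If it is $(i,a,b;\gamma_1,\dots,\gamma_l)$, then $\varphi(z,z')=\gamma_l$, and $\Phi_{l-1}(y,y')$ equals $(i,a,b;\gamma_1,\dots,\gamma_{l-1})$ if $i<l$ and $0$ if $i=l$.
\item[(F2)] \emph{For $z\ne z'$ in $Z$, the value $\kappa_{z,z'}=(l,z,z';0,\dots,0,\varphi(z,z'))$ is taken exactly by the pairs $\big((y,z),(y,z')\big)$ with $y\in Y$.} Indeed, index $l$ means that the first $l-1$ coordinates agree, and the value names the two last coordinates.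
\end{enumerate}
So $Z^{(l)}$ refines the product pattern on $Y\times Z$, and inside each fiber it gives all pairs different values.

\section{Four vertices by hand}\label{sec:four}

The whole method is visible in the case of $K_4$.

\begin{proposition}\label{prop:four}
For every pattern $Z$ and every $l\ge0$, the coloring associated with $Z^{(l)}$ has no even-chromatic $K_4$.
\end{proposition}

\begin{proof}
We use induction on $l$; the set $Z^{(0)}$ is a single point. Let $l\ge1$, let $Y=Z^{(l-1)}$, and suppose that $T\subseteq Y\times Z$ is even-chromatic with $|T|=4$. Put $T_y=\{z:(y,z)\in T\}$.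

\emph{Collapse the fibers.} Let $O$ be the set of $y$ with $|T_y|$ odd, and let $c$ be a color of $Y$. By (F1), the edges of $T$ that project to an edge of $Y$ of color $c$ form a union of color classes of $T$, so their number is even. Their number is $\sum|T_y||T_{y'}|$ over the edges $yy'$ of color $c$, which has the parity of the number of edges of color $c$ inside $O$. So $O$ is even-chromatic in $Y$. Since $|T|=4$, the size of $O$ is $0$, $2$ or $4$. Two points span a single edge, and four points are excluded by induction. Hence $O=\emptyset$, and $T$ either lies in one fiber or meets two fibers in two points each.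

\emph{Use the complete information.} If $T$ lies in one fiber, its six edges have six different colors by (F2). If $T$ meets the fibers over $y$ and $y'$ in two points each, then exactly two edges of $T$ have index $l$. They must have the same color, and by (F2) this means $T_y=T_{y'}$. So $T$ is a rectangle $\{y,y'\}\times\{a,b\}$.

\emph{Forget the complete information.} In the product pattern on $Y\times Z$ the rectangle $T$ has a color that occurs once. By (F1) the coloring associated with $Z^{(l)}$ refines that of the product, so it has such a color too, a contradiction.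
\end{proof}

With $Z=\{0,1\}^L$ the set $Z^{(l)}$ has $n=2^{Ll}$ points, and by \eqref{eq:values} the logarithm of the number of colors is $O(L+l\log L+\log l)$. Taking $l$ of order $\sqrt{\log n/\log\log n}$ makes this $O(\sqrt{\log n\log\log n})$.

Consider now a larger even-chromatic set $T$. The first step survives and shows that at most one fiber is odd. The second step no longer produces a rectangle, but it still shows that the points of $T$ come in company: a last coordinate $z$ that occurs only once in $T$ creates, by (F2), colors that occur only once, unless $(y,z)$ is alone in its fiber, and then this fiber is the odd one. So all last coordinates but one occur at least twice, and the projection $Z'$ of $T$ to $Z$ has only about $|T|/2$ points. This halving is the gain. The difficulty is the third step. The set $T$ lies in a grid $Y'\times Z'$ that can have many more than $|T|$ points, and knowing that $Z'$ alone contains no even-chromatic set says nothing about the grid. We need to know that multiplying by a small subset $Z'$ of $Z$ \emph{preserves} the absence of even-chromatic sets. To iterate the construction we must then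 prove the same property for $Z^{(l)}$, so the three steps have to be carried out with an arbitrary extra factor present.

\section{Even functions, good patterns and strength}\label{sec:strength}

Fix a field $F$; for the conjecture itself $F=\mathbb{F}_2$. Let $\varphi\colon V\times V\to\Gamma$ be a pattern. For $\alpha,\beta\in F^V$ and $\gamma\in\Gamma$ put
\[
B_\gamma(\alpha,\beta)=\sum_{(x,y):\ \varphi(x,y)=\gamma}\alpha(x)\beta(y).
\]
This is a bilinear form. By (P2) we have $B_\gamma(\alpha,\beta)=B_{\gamma^*}(\beta,\alpha)$, and by (P1) we have $B_0(\alpha,\beta)=\sum_x\alpha(x)\beta(x)$. If the color $c=\{\gamma,\gamma^*\}$ occurs, each edge of color $c$ contributes exactly one ordered pair to $B_\gamma$, so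
\begin{equation}\label{eq:color}
B_\gamma(\alpha,\alpha)=\sum_{xy\text{ of color }c}\alpha(x)\alpha(y).
\end{equation}

\begin{definition}\label{def:good}
A function $\alpha\in F^V$ is \emph{even} if $B_\gamma(\alpha,\alpha)=0$ for all $\gamma\ne0$. The pattern $V$ is \emph{good} (over $F$) if every even $\alpha$ has $|\operatorname{supp}\alpha|\le1$. A pattern $Z$ is \emph{$s$-strong} (over $F$) if for every good pattern $U$ and every $Z'\subseteq Z$ with $1\le|Z'|\le s$, the product $U\times Z'$ is good.
\end{definition}

By \eqref{eq:color}, for $F=\mathbb{F}_2$ a set $T$ is even-chromatic if and only if its indicator function $1_T$ is even. Functions with support of size at most $1$ are always even, by (P1); they are the multiples $ce_p$ of the indicator function $e_p$ of a point $p$. A function supported in $V'\subseteq V$ is even on $V$ if and only if its restriction is even on $V'$, since the other terms of the sums vanish. A single point is good, and taking it as $U$ shows what strength is for: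
\begin{equation}\label{eq:use}
\text{if $Z$ is $s$-strong, then no $\alpha\in F^Z$ with $2\le|\operatorname{supp}\alpha|\le s$ is even.}
\end{equation}

Two tools handle products. The first is to cut a function into slices. For $S\in F^{U\times W}$ and $w\in W$ let $S_w=S(\cdot,w)\in F^U$. Summing first over the $U$-coordinates gives, for the product pattern,
\begin{equation}\label{eq:slice}
B_{(\gamma,\eta)}(S,S)=\sum_{(w,w'):\ \varphi_W(w,w')=\eta}B_\gamma(S_w,S_{w'}).
\end{equation}
If $S$ is even, this vanishes for all $(\gamma,\eta)\ne(0,0)$; in particular $\gamma=0$ is allowed when $\eta\ne0$. The second tool covers both the collapsing and the forgetting step of Section~\ref{sec:four}.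

\begin{lemma}[Push-forward]\label{lem:push}
Let $\varphi$ be a pattern on $V$ and $\psi$ a pattern on $W$. Let $\pi\colon V\to W$ be a map such that the value $\varphi(x,y)$ determines the value $\psi(\pi x,\pi y)$. If $\alpha\in F^V$ is even, then the function $\pi_*\alpha\in F^W$ given by $\pi_*\alpha(w)=\sum_{x:\,\pi x=w}\alpha(x)$ is even.
\end{lemma}

\begin{proof}
By hypothesis there is a function $f$ on the values taken by $\varphi$ with $\psi(\pi x,\pi y)=f(\varphi(x,y))$, and $x=y$ gives $f(0)=0$. For a value $\delta\ne0$ of $\psi$, expanding the products gives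
\[
B_\delta(\pi_*\alpha,\pi_*\alpha)=\sum_{(x,y):\ \psi(\pi x,\pi y)=\delta}\alpha(x)\alpha(y)=\sum_{\gamma:\ f(\gamma)=\delta}B_\gamma(\alpha,\alpha).
\]
Every $\gamma$ in the last sum is nonzero because $f(0)=0\neq\delta$, so every term vanishes.
\end{proof}

\section{The doubling lemma and the binary pattern}\label{sec:doubling}

Every pattern is $1$-strong. The power step will turn strength $s$ into strength $2s-1$, which is no gain for $s=1$, so we need strength at least $2$ to begin. The next lemma provides it. It also replaces, in the presence of the factor $U$, the fact that a product of two nonzero field elements is nonzero: when $V$ is a point, hypothesis (i) reads $\alpha\beta=0$, hypothesis (ii) is empty, and the conclusion is that $\alpha=0$ or $\beta=0$.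

\begin{lemma}[Doubling]\label{lem:double}
Let $V$ be good and let $\alpha,\beta\in F^V$ satisfy
\begin{enumerate}
\item[(i)] $B_\gamma(\alpha,\beta)=0$ for all $\gamma\in\Gamma$, including $\gamma=0$;
\item[(ii)] $B_\gamma(\alpha,\alpha)+B_\gamma(\beta,\beta)=0$ for all $\gamma\ne0$.
\end{enumerate}
Then $|\operatorname{supp}\alpha|+|\operatorname{supp}\beta|\le1$.
\end{lemma}

\begin{proof}
Goodness speaks about one function, so we first apply it to the sum. By (i), $B_\gamma(\beta,\alpha)=B_{\gamma^*}(\alpha,\beta)=0$ for all $\gamma$. With (ii) and bilinearity, $B_\gamma(\alpha+\beta,\alpha+\beta)=0$ for $\gamma\ne0$. So $\alpha+\beta$ is even, and $\alpha=ce_p-\beta$ for some $c\in F$ and $p\in V$. Substituting this into $B_\gamma(\alpha,\beta)=0$ and into $B_\gamma(\beta,\alpha)=0$ gives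
\begin{equation}\label{eq:two}
B_\gamma(\beta,\beta)=c\,B_\gamma(e_p,\beta)=c\,B_\gamma(\beta,e_p)\qquad\text{for all }\gamma\in\Gamma .
\end{equation}
Let $\gamma\ne0$. The number $B_\gamma(e_p,\beta)$ is the sum of $\beta(x)$ over the $x$ with $\varphi(p,x)=\gamma$, and $B_\gamma(\beta,e_p)$ is the sum of $\beta(x')$ over the $x'$ with $\varphi(x',p)=\gamma$. If both index sets were nonempty we would have $\varphi(x',p)=\varphi(p,x)\ne0$, contrary to (P3). So one of the two sums is empty, and \eqref{eq:two} gives $B_\gamma(\beta,\beta)=0$. Thus $\beta$ is even, and $\beta=be_q$ for some $b\in F$ and $q\in V$.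

It remains to exclude that $\alpha$ and $\beta$ are both nonzero, and for this we use $\gamma=0$ in \eqref{eq:two}, which reads $b^2=c\,\beta(p)$. If $b=0$, then $\beta=0$ and $\alpha=ce_p$. If $b\ne0$, then $b^2\neq0$, so $\beta(p)\ne0$. Hence $q=p$ and $b^2=cb$, so $b=c$, $\beta=ce_p$ and $\alpha=0$.
\end{proof}

\begin{remark}\label{rem:needed}
Both hypotheses are needed. The pair $\alpha=\beta=e_p$ satisfies (ii), and (i) for all $\gamma\ne0$, so the case $\gamma=0$ of (i) cannot be dropped. On the subset $\{00,10,11\}$ of the binary pattern, which is good by Lemma~\ref{lem:binary} below, the pair $\alpha=e_{00}$, $\beta=e_{10}-e_{11}$ satisfies (i), because $\varphi(00,10)=\varphi(00,11)$; so (ii) cannot be dropped.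
\end{remark}

\begin{corollary}\label{cor:two}
Every pattern is $2$-strong.
\end{corollary}

\begin{proof}
Let $U$ be good, let $Z'=\{a,b\}$ be a two-point subset of a pattern $\varphi$, and let $S\in F^{U\times Z'}$ be even. In $Z'$ only the pair $(a,b)$ has the value $\eta=\varphi(a,b)$, since $\varphi(b,a)\neq\varphi(a,b)$. So \eqref{eq:slice} gives $B_\gamma(S_a,S_b)=0$ for all $\gamma$. With $\eta=0$ it gives $B_\gamma(S_a,S_a)+B_\gamma(S_b,S_b)=0$ for $\gamma\ne0$. By Lemma~\ref{lem:double}, $|\operatorname{supp}S|=|\operatorname{supp}S_a|+|\operatorname{supp}S_b|\le1$.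
\end{proof}

The binary pattern does one better, because three binary strings always split as one against two.

\begin{lemma}\label{lem:binary}
The binary pattern on $\{0,1\}^L$ is $3$-strong.
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:two} it suffices to consider $|Z'|=3$. Let $U$ be good and let $S\in F^{U\times Z'}$ be even. Let $i$ be the first coordinate in which the three strings do not all agree. There one string, $a$, differs from the other two, $b$ and $c$, which agree. So $\varphi(a,b)=\varphi(a,c)=(i,a_i)$, $\varphi(b,a)=\varphi(c,a)=(i,1-a_i)$, and $\varphi(b,c)\neq\varphi(c,b)$ are values $(j,\cdot)$ with $j>i$. Put $\beta=S_b+S_c$. Formula \eqref{eq:slice} with $\eta=(i,a_i)$, with $\eta=\varphi(b,c)$ and $\eta=\varphi(c,b)$, and with $\eta=0$ gives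
\begin{align}
B_\gamma(S_a,\beta)&=0&&\text{for all }\gamma,\label{eq:b1}\\
B_\gamma(S_b,S_c)=B_\gamma(S_c,S_b)&=0&&\text{for all }\gamma,\label{eq:b2}\\
B_\gamma(S_a,S_a)+B_\gamma(S_b,S_b)+B_\gamma(S_c,S_c)&=0&&\text{for all }\gamma\ne0.\label{eq:b3}
\end{align}
We apply Lemma~\ref{lem:double} twice. By \eqref{eq:b2}, $B_\gamma(\beta,\beta)=B_\gamma(S_b,S_b)+B_\gamma(S_c,S_c)$, so \eqref{eq:b1} and \eqref{eq:b3} are hypotheses (i) and (ii) for the pair $S_a,\beta$. Hence $|\operatorname{supp}S_a|+|\operatorname{supp}\beta|\le1$. In particular $S_a$ is even, so its term in \eqref{eq:b3} vanishes, and \eqref{eq:b2} and \eqref{eq:b3} are hypotheses (i) and (ii) for the pair $S_b,S_c$. Hence $|\operatorname{supp}S_b|+|\operatorname{supp}S_c|\le1$.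

If $S_b=S_c=0$, then $|\operatorname{supp}S|=|\operatorname{supp}S_a|\le1$. Otherwise exactly one of $S_b,S_c$ is nonzero and has support of size $1$. Then $\beta\ne0$, so $S_a=0$ and $|\operatorname{supp}S|=1$.
\end{proof}

\begin{remark}\label{rem:sharp}
For $L\ge2$ the binary pattern is not $4$-strong over any field. On $\{00,01,10,11\}$ a function is even if and only if $(\alpha_{00}+\alpha_{01})(\alpha_{10}+\alpha_{11})=0$ and $\alpha_{00}\alpha_{01}+\alpha_{10}\alpha_{11}=0$, and $(\alpha_{00},\alpha_{01},\alpha_{10},\alpha_{11})=(1,-1,1,1)$ is a solution. On the other hand, the power step of the next section leads from strength $2$ to strength $3$, so Lemma~\ref{lem:binary} only saves one power step. It matters for the exponent $1-1/d$, not for the bound $n^{o(1)}$.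
\end{remark}

\section{The power step}\label{sec:power}

\begin{lemma}\label{lem:power}
If $Z$ is $s$-strong, then $Z^{(l)}$ is $(2s-1)$-strong for every $l\ge0$.
\end{lemma}

\begin{proof}
We use induction on $l$. For $l=0$ the set $Z^{(0)}$ is a point, and $U\times Z^{(0)}=U$. Let $l\ge1$ and let $Y=Z^{(l-1)}$, which is $(2s-1)$-strong by induction. Let $U$ be good, with pattern $\varphi_U$. An even function on $U\times X$, where $X\subseteq Z^{(l)}$ and $|X|\le2s-1$, extends by zero to an even function $S$ on $U\times Z^{(l)}$. Write $S_{yz}=S(\cdot,y,z)\in F^U$ for its slices and put $Q=\{(y,z):S_{yz}\ne0\}$, so $|Q|\le2s-1$. We must show $|\operatorname{supp}S|\le1$, and we may assume $S\ne0$. Let $Y'$ and $Z'$ be the projections of $Q$ to $Y$ and $Z$. Since $1\le|Y'|\le2s-1$,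
\begin{equation}\label{eq:UY}
U\times Y'\text{ is good.}
\end{equation}

\emph{Step 1: collapse the fibers.} Let $S^*\in F^{U\times Y}$ have the slices $S^*_y=\sum_zS_{yz}$. This is the push-forward of $S$ under the projection $U\times Z^{(l)}\to U\times Y$. The value $(\varphi_U,\Phi_l)$ of a pair determines the value $(\varphi_U,\Phi_{l-1})$ of its projection by (F1), so $S^*$ is even by Lemma~\ref{lem:push}. It is supported in $U\times Y'$, so \eqref{eq:UY} gives $|\operatorname{supp}S^*|\le1$. Thus every slice $S^*_y$ is even on $U$, and at most one of them is nonzero.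

\emph{Step 2: use the complete information.} Let $z\ne z'$ in $Z$. Formula \eqref{eq:slice} for $U\times Z^{(l)}$ with $\eta=\kappa_{z,z'}\neq 0$ gives, by (F2),
\begin{equation}\label{eq:full}
\sum_{y\in Y}B_\gamma(S_{yz},S_{yz'})=0\qquad\text{for all values $\gamma$ of $U$, including }\gamma=0 .
\end{equation}
Call $z\in Z'$ \emph{lonely} if $(y,z)\in Q$ for exactly one $y$. We claim that at most one $z$ is lonely.

Let $z$ be lonely, with $(y,z)\in Q$, and put $\alpha=S_{yz}\ne0$. All other slices with last coordinate $z$ vanish, so \eqref{eq:full} has one term:
\begin{equation}\label{eq:lonely}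
B_\gamma(\alpha,S_{yz'})=0\qquad\text{for all }z'\ne z\text{ and all }\gamma .
\end{equation}
If $U$ were a point, this would force $S_{yz'}=0$. In general it is only hypothesis (i) of Lemma~\ref{lem:double}, which is not enough by Remark~\ref{rem:needed}, and hypothesis (ii) is not available for the individual slices. It is available for their sum, thanks to Step~1. Put $\beta=\sum_{z'\ne z}S_{yz'}=S^*_y-\alpha$. Summing \eqref{eq:lonely} gives $B_\gamma(\alpha,\beta)=0$ for all $\gamma$, and then $B_\gamma(\beta,\alpha)=B_{\gamma^*}(\alpha,\beta)=0$. So for $\gamma\ne0$,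
\[
B_\gamma(\alpha,\alpha)+B_\gamma(\beta,\beta)=B_\gamma(\alpha+\beta,\alpha+\beta)=B_\gamma(S^*_y,S^*_y)=0 .
\]
Lemma~\ref{lem:double} applies on $U$, and since $\alpha\ne0$ it gives $\beta=0$. Hence $S^*_y=\alpha\neq0$. By Step~1, $y$ is the unique element $y_0$ with $S^*_{y_0}\ne0$, and $S^*_{y_0}=ce_p$ with $c\ne0$. We have shown that every lonely $z$ satisfies $S_{y_0z}=ce_p$, with $y_0$, $c$ and $p$ independent of $z$. If $z_1\ne z_2$ were both lonely, then \eqref{eq:lonely} with $z=z_1$, $z'=z_2$ and $\gamma=0$ would give $0=B_0(ce_p,ce_p)=c^2$, which is impossible in a field. This proves the claim.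

Every $z\in Z'$ occurs in at least one pair of $Q$, and all but at most one occur in at least two. So $2|Z'|-1\le|Q|\le2s-1$, that is, $|Z'|\le s$.

\emph{Step 3: forget the complete information.} By (F1), Lemma~\ref{lem:push} applies to the identity map from $U\times Z^{(l)}$ to the product pattern on $U\times Y\times Z$. So $S$ is even for the product pattern, and it is supported in $(U\times Y')\times Z'$. This product is good, because $U\times Y'$ is good by \eqref{eq:UY}, $Z$ is $s$-strong and $1\le |Z'|\le s$. Hence $|\operatorname{supp}S|\le1$.
\end{proof}

The strength of $Z$ is used only in Step~3, and there the good factor is $U\times Y'$, about which nothing is known except that it is good. This is why Definition~\ref{def:good} quantifies over all good $U$.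

\section{Counting colors: proof of the theorems}\label{sec:count}

\noindent\textbf{The tower.} Let $m\ge2$ be an integer and let $k=k(m)=\lceil\log_2(2m)\rceil\ge2$. Let $V_1$ be the binary pattern on $\{0,1\}^{km}$, and let $V_{j+1}=V_j^{(m)}$ for $j\ge1$. The length $km$ is chosen so that the exponent $\log_2(2L+1)/L$ of the binary pattern is of the same order $1/m$ as the cost of a power step. The patterns $V_j$ do not depend on the field.

\begin{lemma}\label{lem:tower}
For all $d\ge1$ and $m\ge2$, the pattern $V_d$ is $(2^d+1)$-strong over every field, it has $2^{km^d}$ points, and it has at most $2^{3dkm^{d-1}}$ values.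
\end{lemma}

\begin{proof}
The pattern $V_1$ is $3$-strong by Lemma~\ref{lem:binary}, and $2(2^j+1)-1=2^{j+1}+1$, so the first claim follows from Lemma~\ref{lem:power} by induction. Since $|V_{j+1}|=|V_j|^m$, we have $\ell_j:=\log_2|V_j|=km^j$.

Let $g_j$ be the number of values of $V_j$ and let $\rho_j=(\log_2g_j)/\ell_j$. From $2m\le2^k$ and $k\le2^{k-1}$ we get $g_1=2km+1\le2^{2k-1}+1\le2^{2k}$, so $\rho_1\le2k/(km)=2/m$. By \eqref{eq:values}, $g_{j+1}\le1+m|V_j|^2g_j^m\le2m|V_j|^2g_j^m$. Since $\log_2(2m)\le k\le\ell_j$, this gives
\[
\log_2g_{j+1}\le3\ell_j+m\log_2g_j .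
\]
Dividing by $\ell_{j+1}=m\ell_j$ yields $\rho_{j+1}\le\rho_j+3/m$. Hence $\rho_d\le(3d-1)/m\le3d/m$ and $\log_2g_d=\rho_d\ell_d\le3dkm^{d-1}$.
\end{proof}

\noindent\textbf{The coloring of $K_n$.} Given $n$ and $d$, put $N=\log_2n$ and let $m\ge2$ be minimal with $k(m)m^d\ge N$. Then $|V_d|\ge n$. Color $K_n$ by restricting the coloring associated with $V_d$ to any $n$ points, and let $C$ be the number of colors used.

This coloring has property (1) of Theorem~\ref{thm:strong}. Let $F$ be a field and let $\alpha\colon V(K_n)\to F$ satisfy $2\le|\operatorname{supp}\alpha|\le2^d+1$. By Lemma~\ref{lem:tower} and \eqref{eq:use}, the extension of $\alpha$ by zero to $V_d$ is not even, so $B_\gamma(\alpha,\alpha)\ne0$ for some $\gamma\ne0$, and \eqref{eq:color} shows that the color $\{\gamma,\gamma^*\}$ is as required. Now let $2\le|T|\le2^d+1$ and let $p$ be a prime. Taking $F=\mathbb{F}_p$ and $\alpha=1_T$, we find a color whose number of edges inside $T$ is not divisible by $p$. As this holds for every prime with the same coloring, the greatest common divisor of these numbers is $1$. The case $p=2$ is the oddness property in Theorem~\ref{thm:main}.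

It remains to bound $C$. Suppose $m\ge3$. By minimality, $k(m-1)(m-1)^d<N$. Since $2m\le 2\cdot 2(m-1)$ and $k(m-1)\ge2$, we have $k(m)\le k(m-1)+1\le\frac32k(m-1)$. Therefore
\[
k(m)m^d\le\frac32\,k(m-1)(m-1)^d\Big(\frac{m}{m-1}\Big)^d\le\frac32\Big(1+\frac1{m-1}\Big)^dN ,
\]
and Lemma~\ref{lem:tower} gives
\begin{equation}\label{eq:C}
\log_2C\le\frac{3d}{m}\,k(m)m^d\le\frac{9d}{2m}\Big(1+\frac1{m-1}\Big)^dN .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of Theorem~\ref{thm:strong}(1)]
Fix $d$ and let $N>2^{d+1}=k(2)2^d$, so that $m\ge3$ and \eqref{eq:C} holds. From $(m-1)^d<N$ we get $m<N+1$, so $k(m)\le\log_2m+2=O(\log N)$. From $k(m)m^d\ge N$ we get $1/m\le(k(m)/N)^{1/d}$. Since $1+\frac1{m-1}\le\frac32$, the bound \eqref{eq:C} gives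
\[
\log_2C\le\frac{9d}2\Big(\frac32\Big)^dN^{1-1/d}\,k(m)^{1/d}=O_d\big(N^{1-1/d}(\log N)^{1/d}\big).
\]
This is the bound in Theorem~\ref{thm:main}. It equals $O_d\big(N(\log N/N)^{1/d}\big)=o(N)$, so $C=n^{o(1)}$. The oddness property and property (1) were proved above. Finally, for $t\ge4$ and $d=\lceil\log_2(t-1)\rceil$ we have $t\le2^d+1$, so the coloring is $K_t$-odd and $r_{K_t}(n)\le C$.
\end{proof}

By \eqref{eq:C}, the number of colors is $n^{o(1)}$ as soon as $d/m\to0$. Since $m^d$ is roughly $N$, this asks for $d^d$ to stay well below $N$, which explains the range of $d$ in part (2).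

\begin{proof}[Proof of Theorem~\ref{thm:strong}(2)]
We may assume $\varepsilon<1$, since otherwise no $d$ is admissible. We use the same coloring with $d=d(n)$; property (1) holds for it as shown above. Since $N=\log_2n\ge\ln n$ and $x/\ln x$ is increasing for $x\ge e$, we have $d\le(1-\varepsilon)\ln N/\ln\ln N$ for large $n$. As $\ln N/\ln\ln N\to\infty$, also
\[
d+1\le\Big(1-\frac\varepsilon2\Big)\frac{\ln N}{\ln\ln N}\qquad\text{for large } n.
\]
From $k(m)\le\log_2m+2\le m+2\le2m$ and $k(m)m^d\ge N$ we get $2m^{d+1}\ge N$. Hence
\[
m\ge\Big(\frac N2\Big)^{1/(d+1)}\ge\frac12\exp\Big(\frac{\ln N}{d+1}\Big)\ge\frac12\exp\Big(\frac{\ln\ln N}{1-\varepsilon/2}\Big)=\frac12(\ln N)^{1/(1-\varepsilon/2)} .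
\]
So $m\to\infty$, and \eqref{eq:C} applies for large $n$. The exponent $1/(1-\varepsilon/2)$ is larger than $1$ and $d\le\ln N$ for large $n$, so $d/m\to0$. Then $\big(1+\frac1{m-1}\big)^d\le e^{d/(m-1)}\to1$, and \eqref{eq:C} gives $\log_2C=o(N)$, that is, $C=n^{o(1)}$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Yip}
Fredy Yip, \emph{A variant of the Erd\H{o}s-Gy\'arf\'as problem for $K_8$}, arXiv:2409.16778 (2024).

\end{thebibliography}
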